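\title{Central sets for 2-partitions of the hyperbolic plane}

\begin{abstract}
A set $C$ of points of the hyperbolic plane is central for 2-partitions if, however the plane is divided into two pieces, one piece contains an unbounded set that is symmetric with respect to a point of $C$. In the Euclidean plane every set not contained in a line has this property. We show that this fails in the hyperbolic plane, for arbitrary and for Borel partitions alike: three points on the three sides of an ideal triangle never form a central set. We then classify the central sets. They are the non-collinear sets $C$ for which the group generated by the half-turns about the points of $C$ is non-discrete or cocompact. A non-collinear triple is central exactly when $\sinh(\text{side})\cdot\sinh(\text{height})<1$, every non-collinear set of diameter less than $\operatorname{arccosh}\frac32$ is central, and this constant is sharp. Minimal central sets exist in every finite cardinality $m\ge 3$.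
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $H^2$ be the hyperbolic (Lobachevsky) plane and $d$ its metric. For $c\in H^2$ the \emph{central symmetry} $f_c$ sends each point $x$ to the unique point $y$ such that $c$ is the midpoint of the segment $[x,y]$. It is an involutive isometry. A set $S\subset H^2$ is \emph{symmetric with respect to $c$} if $f_c(S)=S$.

Divide the plane into finitely many pieces and look for a symmetric set inside one piece. Small ones cost nothing, since $\{c\}$ is symmetric with respect to $c$; the question is whether an unbounded one must exist. If only one center $c$ is allowed, the answer is no. Take a line through $c$ and let each of two pieces consist of one side of the line and one of the two rays, with $c$ put into either piece; then $f_c$ exchanges the pieces except at $c$. The more centers are allowed, the harder it becomes to defeat all of them with one partition, and the following definition singles out the sets of centers that cannot be defeated.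

A set $C\subset H^2$ is \emph{central for $k$-partitions} if for every partition $H^2=B_1\cup\dots\cup B_k$ there are a point $c\in C$, an index $i\le k$ and an unbounded set $S\subset B_i$ symmetric with respect to $c$. It is \emph{central for Borel $k$-partitions} if this holds for all partitions into $k$ Borel pieces. The first property implies the second, and both pass to supersets of $C$. This paper is about $k=2$, where three facts are known.
\begin{itemize}
\item[(i)] In the Euclidean plane, every set not contained in a line is central for 2-partitions.
\item[(ii)] No set of at most two points of $H^2$ is central for Borel 2-partitions.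
\item[(iii)] Some three-point subset of $H^2$ is central for 2-partitions.
\end{itemize}
So the smallest central sets of $H^2$ have three points, for both kinds of partitions. Call a set \emph{collinear} if it is contained in a line. Collinear sets are never central (Lemma~\ref{lem:line}), and by (i) this is the only obstruction in the Euclidean plane. The following problem, from the paper of Banakh, Dudko and Repov\v{s}~\cite{BDR}, asks whether the same is true in $H^2$.

\begin{quote}
\textbf{Problem.} Is every non-collinear set $C\subset H^2$ central for 2-partitions of $H^2$? Is it central for Borel 2-partitions?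
\end{quote}

A small triangle in $H^2$ is nearly Euclidean, so (i) and (iii) suggest the answer yes. For small triangles this guess is right (Corollary~\ref{cor:sharp}). But centrality concerns unbounded sets, and at large scale the two planes differ. An \emph{ideal triangle} is the closed region bounded by the three lines that join three distinct ideal points in pairs; these lines, which are pairwise disjoint, are its \emph{sides}.

\begin{theorem}\label{thm:ideal}
Let $a,b,c$ lie on the three sides of an ideal triangle, one on each side. Then $\{a,b,c\}$ is not collinear, and there is a partition of $H^2$ into two Borel pieces such that every subset of a piece that is symmetric with respect to $a$, $b$ or $c$ is finite. Hence $\{a,b,c\}$ is central neither for Borel 2-partitions nor for 2-partitions.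
\end{theorem}

Thus the answer to the Problem is negative in both versions. What decides centrality is the group $G_C$ generated by the maps $f_c$, $c\in C$, inside the group $\mathrm{Isom}^+\cong PSL_2(\mathbb R)$ of orientation-preserving isometries of $H^2$.

\begin{theorem}\label{thm:class}
For $C\subset H^2$ the following are equivalent:
\begin{enumerate}
\item[(1)] $C$ is central for 2-partitions;
\item[(2)] $C$ is central for Borel 2-partitions;
\item[(3)] $C$ is not collinear, and $G_C$ is either non-discrete (for non-collinear $C$ this is equivalent to being dense in $\mathrm{Isom}^+$) or discrete and cocompact.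
\end{enumerate}
Moreover, every central set contains a finite central subset. If $C$ is non-collinear and not central, then there is a partition of $H^2$ into two Borel pieces such that every subset of a piece that is symmetric with respect to a point of $C$ is finite.
\end{theorem}

From now on \emph{central} without qualification means central for 2-partitions. For three points the classification becomes an inequality.

\begin{theorem}\label{thm:triple}
Let $a,b,c\in H^2$ be non-collinear, put $x=\cosh d(b,c)$, $y=\cosh d(c,a)$, $z=\cosh d(a,b)$, and let $h$ be the distance from $c$ to the line $ab$. The following are equivalent: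
\begin{enumerate}
\item[(1)] $\{a,b,c\}$ is central for 2-partitions (equivalently, for Borel 2-partitions);
\item[(2)] $a,b,c$ are the midpoints of the sides of a triangle in $H^2$;
\item[(3)] $f_af_bf_c$ has a fixed point in $H^2$;
\item[(4)] $\sinh d(a,b)\cdot\sinh h<1$;
\item[(5)] $x^2+y^2+z^2>2xyz$.
\end{enumerate}
If these conditions fail, then $a,b,c$ lie on the three sides of an ideal triangle, one on each side. So the triples of Theorem~\ref{thm:ideal} are exactly the non-collinear triples that are not central.
\end{theorem}

\begin{corollary}\label{cor:sharp}
If $C$ contains three non-collinear points with pairwise distances less than $\operatorname{arccosh}\frac32$, then $C$ is central for 2-partitions. In particular, every non-collinear set of diameter less than $\operatorname{arccosh}\frac32$ is central. The constant is sharp: the vertex set of an equilateral triangle with side $\operatorname{arccosh}\frac32$ is not central, even for Borel 2-partitions.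
\end{corollary}

By (i), a central set of the Euclidean plane always owes its centrality to three of its points. In $H^2$ no bound of this kind exists.

\begin{theorem}\label{thm:minimal}
For each $m\ge3$ there is an $m$-point set that is central for 2-partitions and has no proper subset that is central, even for Borel 2-partitions. In particular, a central set need not contain a central triple.
\end{theorem}

By Theorem~\ref{thm:class} an infinite central set has a proper central subset, so all minimal central sets are finite.

\medskip
\noindent\textbf{The method.} A set $C$ fails to be central exactly when some 2-coloring of the plane is reversed by every $f_c$, $c\in C$, outside a bounded set of errors. Composing, each element of $G_C$ preserves or reverses the colors outside a bounded set, according to the parity of its length as a word in the $f_c$. An odd element cannot reverse the color of a point that it fixes, and $G_C$ has many odd elements with fixed points, for instance all conjugates of the $f_c$. The issue is whether all these forced errors fit into bounded error sets. When $G_C$ is a discrete free product of groups of order 2 they do, because reduced words form a tree along which each error can be placed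 at the root (Section~\ref{sec:free}). When $G_C$ is cocompact they do not, because the complement of a disc is connected (Section~\ref{sec:cocompact}). When $G_C$ is dense they do not, because it contains odd rotations of infinite order, whose powers share a single error disc (Section~\ref{sec:dense}). Section~\ref{sec:tree} shows that no other case occurs. Sections~\ref{sec:triples} and~\ref{sec:minimal} derive the results on triples and on minimal sets.

\section{Half-turns and discrete groups}\label{sec:background}

This section recalls the facts of plane hyperbolic geometry that are used, and proves one lemma about products of three central symmetries.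

\subsection*{Isometries}
In the upper half-plane model, $\cosh d(z,w)=1+|z-w|^2/(2\operatorname{Im}z\operatorname{Im}w)$, the ideal points form $\partial H^2=\mathbb R\cup\{\infty\}$, and $\mathrm{Isom}^+=PSL_2(\mathbb R)$ acts by M\"obius maps. It is a connected Lie group with Lie algebra $\mathfrak{sl}_2(\mathbb R)$, it acts transitively on $H^2$, and an element fixing two points of $H^2$ is the identity. An element $g\ne1$ is \emph{elliptic} if $|\operatorname{tr}g|<2$. It then fixes exactly one point of $H^2$ and no ideal point, and it is a rotation about its fixed point by an angle $\varphi$ with $|\operatorname{tr}g|=2|\cos(\varphi/2)|$. If $|\operatorname{tr}g|\ge2$, then $g$ fixes one or two ideal points and no point of $H^2$, and has infinite order. The elliptic elements form an open set, and the fixed point depends continuously on the element, being the root in the upper half-plane of a quadratic equation whose coefficients are read from the matrix. We write $\sigma_\ell$ for the reflection in a line $\ell$. If $\ell,\ell'$ pass through $z$ and $\psi$ is the angle from $\ell$ to $\ell'$, then $\sigma_{\ell'}\sigma_\ell$ is the rotation about $z$ by $2\psi$.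

\subsection*{Half-turns}
The map $f_c$ is the rotation by $\pi$ about $c$, and we call it the \emph{half-turn} about $c$. Every involution in $\mathrm{Isom}^+$ is a half-turn, since it is a rotation of order 2, and $gf_cg^{-1}=f_{gc}$ for every isometry $g$. The half-turn $f_c$ preserves each line through $c$ and exchanges its two sides and its two ends. Conversely:
\begin{equation}\label{eq:swap}
\text{if $f_c$ exchanges two ideal points $\xi\neq\eta$, then $c$ lies on the line $\xi\eta$,}
\end{equation}
because $f_c$ then reverses this line and so fixes a point on it. For $z=s+it$ put
\begin{equation}\label{eq:Xz}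
X_z=\frac1t\begin{pmatrix}s&-|z|^2\\ 1&-s\end{pmatrix}.
\end{equation}
This matrix has trace $0$ and determinant $1$, so $X_z^2=-I$, and it fixes $z$, because $sz-|z|^2=z(s-\bar z)=z\cdot it=z(z-s)$. Hence $X_z$ represents $f_z$; in particular $f_z$ depends continuously on $z$. On $\mathfrak{sl}_2(\mathbb R)$ consider the symmetric bilinear form $B(X,Y)=-\frac12\operatorname{tr}(XY)$. It is invariant under conjugation. In the basis
\begin{equation}\label{eq:basis}
e_1=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad e_2=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad e_3=\begin{pmatrix}0&1\\1&0\end{pmatrix}
\end{equation}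
we have $e_1^2=-I$, $e_2^2=e_3^2=I$, $e_1e_2=e_3$, $e_1e_3=-e_2$, $e_2e_3=-e_1$, so the Gram matrix of $B$ is $\operatorname{diag}(1,-1,-1)$ and $B$ is nondegenerate. For $z=s+it$ and $w=s'+it'$,
\begin{equation}\label{eq:Bcosh}
B(X_z,X_w)=\frac{|z|^2+|w|^2-2ss'}{2tt'}=1+\frac{|z-w|^2}{2tt'}=\cosh d(z,w).
\end{equation}

\subsection*{Trigonometry}
In a triangle with sides $\alpha',\beta',\gamma'$ and angle $A$ opposite $\alpha'$, the law of cosines reads $\cosh\alpha'=\cosh\beta'\cosh\gamma'-\sinh\beta'\sinh\gamma'\cos A$. In a right triangle with hypotenuse $\gamma'$ one has $\sinh\alpha'=\sinh\gamma'\sin A$. A convex $n$-gon has area $(n-2)\pi$ minus the sum of its angles.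

\subsection*{Discrete groups}
A subgroup $G\subset\mathrm{Isom}^+$ is discrete if and only if it acts properly discontinuously: for every bounded set $K$ there are only finitely many $g\in G$ with $gK\cap K\ne\emptyset$. A discrete group is countable, its orbits are locally finite (each bounded set contains finitely many points of an orbit), its point stabilizers are finite cyclic groups of rotations, and so its elliptic elements have finite order. It is \emph{cocompact} if $H^2/G$ is compact, equivalently if $GK=H^2$ for some compact set $K$.

\subsection*{Three half-turns}
After the generators themselves, the shortest odd elements of $G_C$ are the products $f_af_bf_c$. In the Euclidean plane such a product is again a half-turn, $x\mapsto 2(a-b+c)-x$. In $H^2$ the angle $\pi$ is replaced by the angle sum of a triangle.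

\begin{lemma}\label{lem:angle}
Let $pqr$ be a nondegenerate triangle with angle sum $\theta\in(0,\pi)$, and let $a,b,c$ be the midpoints of the sides $rp$, $qr$, $pq$. Then $f_af_bf_c$ is a rotation about $p$ by $\pm\theta$, and $a,b,c$ are not collinear.
\end{lemma}

\begin{proof}
We have $f_cp=q$, $f_bq=r$ and $f_ar=p$, so $p$ is fixed. Suppose that $p,q,r$ are in counterclockwise order; the other order is the mirror image and reverses the sign of the angle. Let $\alpha,\beta,\gamma$ be the angles at $p,q,r$, let $u_{xy}$ be the unit tangent vector at $x$ pointing to $y$, and let $\mathrm{Rot}_\psi$ turn tangent vectors counterclockwise by $\psi$. Then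
\[
u_{pr}=\mathrm{Rot}_\alpha u_{pq},\qquad u_{qp}=\mathrm{Rot}_\beta u_{qr},\qquad u_{rq}=\mathrm{Rot}_\gamma u_{rp}.
\]
The half-turn about the midpoint of $xy$ sends $u_{xy}$ to $u_{yx}$, and it commutes with $\mathrm{Rot}_\psi$ because it preserves angles and orientation. Therefore $f_cu_{pq}=u_{qp}=\mathrm{Rot}_\beta u_{qr}$, then $f_bf_cu_{pq}=\mathrm{Rot}_\beta u_{rq}=\mathrm{Rot}_{\beta+\gamma}u_{rp}$, and finally $f_af_bf_cu_{pq}=\mathrm{Rot}_{\beta+\gamma}u_{pr}=\mathrm{Rot}_{\theta}u_{pq}$.

Suppose that $a,b,c$ lie on a line $L$, and identify $L$ with $\mathbb R$ by arc length. Then $f_af_bf_c$ acts on $L$ as $x\mapsto2(a-b+c)-x$, so it agrees on $L$, and hence everywhere, with the half-turn about $a-b+c\in L$. This contradicts $\theta\in(0,\pi)$.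
\end{proof}

\section{Alternating colorings}\label{sec:alt}

A 2-partition is a \emph{coloring} $\chi:H^2\to\mathbb Z/2$, and the subsets of its pieces are the monochromatic sets. For $c\in H^2$ define the \emph{error set}
\[
E_c(\chi)=\{x\in H^2:\chi(f_cx)=\chi(x)\},
\]
the set of points whose color $f_c$ fails to reverse. Call $\chi$ \emph{alternating for $C$} if $E_c(\chi)$ is bounded for every $c\in C$.

\begin{lemma}\label{lem:alt}
Every monochromatic set symmetric with respect to $c$ lies in $E_c(\chi)$, and $E_c(\chi)$ is the union of two such sets. Hence $C$ is not central for 2-partitions (for Borel 2-partitions) if and only if there is a coloring (a Borel coloring) that is alternating for $C$.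
\end{lemma}

\begin{proof}
If $S$ is monochromatic and $f_c(S)=S$, then $x$ and $f_cx$ have the same color for $x\in S$. Conversely, fix $i\in\mathbb Z/2$ and let $x\in E_c(\chi)\cap\chi^{-1}(i)$. Then $\chi(f_cx)=i$ and $\chi(f_cf_cx)=\chi(x)=\chi(f_cx)$, so $f_cx$ lies in the same set. Thus $E_c(\chi)\cap\chi^{-1}(i)$ is monochromatic and symmetric.
\end{proof}

The simplest alternating colorings belong to collinear sets; they contain fact (ii).

\begin{lemma}\label{lem:line}
A collinear set is not central for Borel 2-partitions.
\end{lemma}

\begin{proof}
Let $C$ lie in a line $L$, identified with $\mathbb R$ by arc length. Color one open side of $L$ by $0$ and the other by $1$, and color $x\in L$ by $0$ if $x\ge0$ and by $1$ if $x<0$. Let $c\in L$ have coordinate $t$. Since $f_c$ exchanges the sides of $L$, we have $E_c(\chi)\subset L$. On $L$ the map $f_c$ is $x\mapsto2t-x$, and $x$ and $2t-x$ have the same color only if $0\le x\le 2t$ or $2t<x<0$. So $E_c(\chi)$ lies between $0$ and $2t$.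
\end{proof}

Next we follow the color of a point through a product of half-turns. Let $\chi$ be any coloring and $g=f_{c_1}\cdots f_{c_m}$. Apply the letters to $x$ from right to left. The letter $f_{c_j}$ acts on the point $f_{c_{j+1}}\cdots f_{c_m}x$ and reverses its color unless this point lies in $E_{c_j}(\chi)$. Therefore
\begin{equation}\label{eq:chain}
\chi(gx)=\chi(x)+m\quad\text{for all } x\notin\bigcup_{j=1}^m(f_{c_{j+1}}\cdots f_{c_m})^{-1}E_{c_j}(\chi).
\end{equation}

\begin{lemma}\label{lem:parity}
Let $\chi$ be alternating for $C$. Then there is a homomorphism $\varepsilon:G_C\to\mathbb Z/2$ with $\varepsilon(f_c)=1$ for all $c\in C$, and for each $g\in G_C$ there is a bounded set $E_g$ such that $\chi(gx)=\chi(x)+\varepsilon(g)$ for all $x\notin E_g$.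
\end{lemma}

\begin{proof}
The exceptional set in \eqref{eq:chain} is bounded. If $g$ is written as words of lengths $m$ and $m'$ in the $f_c$, choose $x$ outside both exceptional sets; then $m\equiv m'\pmod 2$. So $\varepsilon(g)=m\bmod2$ is well defined, and it is a homomorphism.
\end{proof}

We call $g$ \emph{even} or \emph{odd} according to $\varepsilon(g)$. The sets $E_g$ are bounded one at a time, and nothing bounds them uniformly in $g$. This is what leaves room for alternating colorings, and it is the difficulty that every proof of centrality below has to overcome.

\section{Ideal triangles and free products}\label{sec:free}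

A group $G$ is the \emph{free product} of subgroups $\langle t_v\rangle$ of order 2, $v\in V$, if the $t_v$ generate $G$ and no nonempty \emph{reduced} word $t_{v_1}\cdots t_{v_m}$ (one with $v_i\ne v_{i+1}$ for all $i$) equals $1$. Then every element has a unique reduced word, whose length we denote by $|g|$, and every map $V\to\mathbb Z/2$ defines a homomorphism $G\to\mathbb Z/2$. We shall use that
\begin{equation}\label{eq:torsion}
\text{every element $g\neq1$ of finite order in $G$ is conjugate to some $t_v$.}
\end{equation}
Indeed, take a conjugate $g'$ of $g$ of least length. If $|g'|\ge2$, the first and last letters of $g'$ differ, since otherwise conjugating by this letter would shorten it; then all powers of the word $g'$ are reduced and nonempty, and $g$ has infinite order. So $|g'|=1$.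

\begin{lemma}\label{lem:pingpong}
Let $\Delta$ be an ideal triangle with interior $\Delta^\circ$, and let $a,b,c$ lie on its sides $L_a,L_b,L_c$ respectively. Then $a,b,c$ are not collinear, $G=\langle f_a,f_b,f_c\rangle$ is discrete and is the free product of $\langle f_a\rangle,\langle f_b\rangle,\langle f_c\rangle$, and the sets $g\Delta^\circ$, $g\in G$, are pairwise disjoint.
\end{lemma}

\begin{proof}
For $s\in\{a,b,c\}$ let $H_s$ be the open half-plane bounded by $L_s$ that misses $\Delta^\circ$, and $H_s'$ the other one. The half-planes $H_a,H_b,H_c$ are pairwise disjoint, and $H_s'$ contains $\Delta^\circ$ as well as $L_{s'}$ and $H_{s'}$ for $s'\ne s$. Two of the points $a,b,c$ lie in the convex set $H_s'$, where $s$ is the third, so $s$ is not on the segment joining them. As none of the three points lies between the other two, they are not collinear.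

The half-turn $f_s$ maps $H'_s$ onto $H_s$, so $f_s(\Delta^\circ)\subset H_s$ and $f_s(H_{s'})\subset H_s$ for $s'\ne s$. Induction on the length shows that a nonempty reduced word $g=f_{s_1}\cdots f_{s_m}$ satisfies $g\Delta^\circ\subset H_{s_1}$: the word $f_{s_2}\cdots f_{s_m}$ maps $\Delta^\circ$ into $\Delta^\circ$ or into $H_{s_2}$, and $s_2\ne s_1$. Hence $g\Delta^\circ\cap\Delta^\circ=\emptyset$. This gives $g\ne1$ and the disjointness of the sets $g\Delta^\circ$. For $x\in\Delta^\circ$, the set of isometries that map $x$ into $\Delta^\circ$ is a neighborhood of $1$ in $\mathrm{Isom}^+$ containing no other element of $G$, so $G$ is discrete.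
\end{proof}

\begin{example}\label{ex:farey}
Let $\Delta$ have vertices $0,1,\infty$, and let $a=i$, $b=1+i$, $c=\frac{1+i}2$. By \eqref{eq:Xz},
\[
f_a(z)=-\frac1z,\qquad f_b(z)=\frac{z-2}{z-1},\qquad f_c(z)=\frac{z-1}{2z-1}.
\]
Applying these maps to $0,1,\infty$, we find that the tiles $f_a\Delta$, $f_b\Delta$, $f_c\Delta$ have vertices $(-1,0,\infty)$, $(1,2,\infty)$, $(0,\frac12,1)$; see Figure~\ref{fig:farey}. Color the interior of the tile $g\Delta$ by $|g|\bmod 2$. Multiplying $g$ on the left by $f_a$, $f_b$ or $f_c$ changes $|g|$ by one, so all three half-turns reverse the color of every tile. The same recipe works for any orbit with trivial stabilizers: choose a base point $x$ in it and give $gx$ the color $|g|\bmod2$.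

The recipe breaks down on the orbits of $a,b,c$, since $a=f_aa$ would receive both colors. These orbits are unbounded, so they cannot be dumped into the error sets. The point $gs$, with $s\in\{a,b,c\}$, lies on the side $gL_s$ common to the tiles $g\Delta$ and $gf_s\Delta$, and the way out is to give it the color of the tile with the shorter word. So $a,b,c$ get the color $0$ of $\Delta$. The six points
\[
f_ab=\tfrac{-1+i}2,\quad f_ac=-1+i,\quad f_ba=\tfrac{3+i}2,\quad f_bc=2+i,\quad f_ca=\tfrac{3+i}5,\quad f_cb=\tfrac{2+i}5
\]
lie on the outer sides of $f_a\Delta,f_b\Delta,f_c\Delta$ and get the color $1$. Now $f_a$ reverses the colors of $b$ and $c$, and also that of $f_ba$, which it sends to $f_af_ba$, of color $0$. The one point where it fails is $a$: there $f_a$ exchanges the nearer tile $\Delta$ with the farther tile $f_a\Delta$.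
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.7]
\begin{scope}
\clip (-1.5,0) rectangle (2.5,1.45);
\fill[gray!35] (-1,0) arc (180:0:0.5) -- (0,1.45) -- (-1,1.45) -- cycle;
\fill[gray!35] (1,0) arc (180:0:0.5) -- (2,1.45) -- (1,1.45) -- cycle;
\fill[gray!35] (0,0) arc (180:0:0.5) arc (0:180:0.25) arc (0:180:0.25) -- cycle;
\foreach \x in {-1,0,1,2} \draw (\x,0) -- (\x,1.45);
\foreach \x in {-2,-1,0,1,2} \draw (\x,0) arc (180:0:0.5);
\foreach \x in {-1,-0.5,0,0.5,1,1.5} \draw (\x,0) arc (180:0:0.25);
\draw (0,0) arc (180:0:0.1667) arc (180:0:0.0833) arc (180:0:0.0833) arc (180:0:0.1667);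
\end{scope}
\draw (-1.5,0) -- (2.5,0);
\foreach \x in {-1,0,1,2} \node[below] at (\x,0) {$\x$};
\foreach \p in {(0,1),(1,1),(0.5,0.5)} \draw[fill=white] \p circle (0.028);
\foreach \p in {(-0.5,0.5),(-1,1),(1.5,0.5),(2,1),(0.6,0.2),(0.4,0.2)} \fill \p circle (0.028);
\node[right] at (0.02,1) {$a$}; \node[left] at (0.98,1) {$b$}; \node[above] at (0.5,0.52) {$c$};
\node at (0.5,1.25) {$\Delta$}; \node at (-0.5,1.25) {$f_a\Delta$};
\node at (1.5,1.25) {$f_b\Delta$}; \node at (0.5,0.36) {\small $f_c\Delta$};
\end{tikzpicture}
\caption{The ideal triangle $\Delta$ with vertices $0,1,\infty$ in the upper half-plane and its images $g\Delta$ under reduced words $g$ of length at most 2 in the half-turns $f_a,f_b,f_c$. Tiles with words of length 1 are gray (color 1), those with words of length 0 or 2 are white (color 0); tiles with longer words are not drawn. Each marked image of $a$, $b$ or $c$ lies on the common side of two tiles and takes the color of the one with the shorter word (white dot: 0, black dot: 1).}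
\label{fig:farey}
\end{figure}

The example used only reduced words, and it extends to all discrete free products. To treat all orbits with trivial stabilizers at once, including those that may miss the tiles, we choose base points in a Borel way.

\begin{proposition}\label{prop:free}
Let $G\subset\mathrm{Isom}^+$ be discrete, and suppose that $G$ is the free product of its subgroups $\langle f_v\rangle$, $v\in V$, for some set $V\subset H^2$. Then every elliptic element of $G$ is a half-turn, and there is a Borel coloring $\chi$ such that $E_c(\chi)$ is finite for every $c$ with $f_c\in G$.
\end{proposition}

\begin{proof}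
\emph{Points with nontrivial stabilizer.} An elliptic element of $G$ has finite order, so by \eqref{eq:torsion} it has the form $gf_vg^{-1}=f_{gv}$. Hence the set $W$ of points with nontrivial stabilizer is $\bigcup_{v\in V}Gv$, and the stabilizer of $w\in W$ is $\{1,f_w\}$. The orbits $Gv$, $v\in V$, are distinct: if $u=gv$, then $f_u$ is conjugate to $f_v$, and the homomorphism $G\to\mathbb Z/2$ that sends $f_v$ to $1$ and the other generators to $0$ forces $u=v$. The set $W$ is countable because $G$ is. Let $\varepsilon:G\to\mathbb Z/2$ be the homomorphism $\varepsilon(g)=|g|\bmod2$.

\emph{Coloring $H^2\setminus W$.} Let $x\notin W$. The orbit $Gx$ is locally finite and $gx\ne x$ for $g\ne1$, so $2\rho=\inf_{g\ne1}d(x,gx)>0$, and the open disc $U$ of radius $\min(\rho,1)$ about $x$ satisfies $gU\cap U=\emptyset$ for $g\ne1$. In particular $U\cap W=\emptyset$. Since $H^2$ is second countable, countably many such discs $U_1,U_2,\dots$ cover $H^2\setminus W$. The Borel set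
\[
\Omega=\bigcup_n\Big(U_n\setminus\bigcup_{m<n}GU_m\Big)
\]
meets each orbit $O\subset H^2\setminus W$ exactly once. Indeed, let $n$ be least with $O\cap U_n\ne\emptyset$. Then $O\cap U_n$ is one point, it lies in no $GU_m$ with $m<n$, and $O\subset GU_n$ contributes nothing to the later terms. Put $\chi(gx)=\varepsilon(g)$ for $x\in\Omega$, $g\in G$. The two color classes are countable unions of sets $g\Omega$, hence Borel, and $\chi(f_uy)=\chi(y)+1$ for all $u\in V$ and $y\notin W$.

\emph{Coloring $W$.} Let $v\in V$. Of two elements $g$ and $gf_v$, exactly one has a reduced word that does not end in $f_v$. Since the stabilizer of $v$ is $\{1,f_v\}$, each point $y\in Gv$ is uniquely $y=gv$ with $g$ a reduced word not ending in $f_v$. Put $\chi(y)=|g|\bmod 2$. As $W$ is countable, $\chi$ is Borel on $H^2$. Let $u\in V$, and let $y=gv$ be as above.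
\begin{itemize}
\item If $g$ does not begin with $f_u$, then the word $f_ug$ is reduced of length $|g|+1$, and it ends in $f_v$ only if $g$ is empty and $u=v$.
\item If $g=f_ug'$ as reduced words, then $f_ug=g'$ has length $|g|-1$, and $g'$ is empty or has the same last letter as $g$, so it does not end in $f_v$.
\end{itemize}
So $\chi(f_uy)=\chi(y)+1$ unless $y=v=u$. Altogether $E_u(\chi)=\{u\}$ for every $u\in V$.

\emph{All half-turns of $G$.} Let $f_c=f_{u_1}\cdots f_{u_m}$ with $u_j\in V$. By \eqref{eq:chain}, $\chi(f_cx)=\chi(x)+m$ for all but at most $m$ points $x$. By \eqref{eq:torsion}, $f_c$ is conjugate to some $f_v$, so $m\equiv\varepsilon(f_c)=1$. Hence $E_c(\chi)$ is finite.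
\end{proof}

Discreteness was used to find the Borel set $\Omega$ and to know that every element with a fixed point has finite order. The free product structure was used for the parity $\varepsilon$ and, decisively, for the coloring of $W$.

\begin{proof}[Proof of Theorem~\ref{thm:ideal}]
By Lemma~\ref{lem:pingpong} the points are not collinear and Proposition~\ref{prop:free} applies with $V=\{a,b,c\}$. By Lemma~\ref{lem:alt}, a monochromatic set symmetric with respect to $s\in\{a,b,c\}$ lies in the finite set $E_s(\chi)$.
\end{proof}

\section{Cocompact groups}\label{sec:cocompact}

We turn to sets that are central. Suppose that $\chi$ is alternating for $C$, fix $a\in C$, and record the coloring of the orbit of $a$, corrected by parity, as a function on the group: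
\[
Y(g)=\chi(g^{-1}a)+\varepsilon(g),\qquad g\in G_C .
\]
Two computations pull in opposite directions. For $c\in C$,
\begin{equation}\label{eq:Yright}
Y(gf_c)=\chi(f_cg^{-1}a)+\varepsilon(g)+1=Y(g)\quad\text{unless } g^{-1}a\in E_c(\chi),
\end{equation}
while $f_aa=a$ gives, with no exceptions,
\begin{equation}\label{eq:Yleft}
Y(f_ag)=\chi(g^{-1}a)+\varepsilon(g)+1=Y(g)+1 .
\end{equation}
If $G_C$ is discrete and $C$ is finite, \eqref{eq:Yright} fails for finitely many $g$ only, so $Y$ is constant along all but finitely many edges $\{g,gf_c\}$ of the Cayley graph. For the coloring of Example~\ref{ex:farey}, $Y(g)=1$ exactly when the reduced word of $g$ begins with $f_a$: the Cayley graph is a tree, the edge $\{1,f_a\}$ cuts it into two infinite parts, and \eqref{eq:Yright} and \eqref{eq:Yleft} coexist. In a cocompact group no finite set cuts the Cayley graph in this way. To show this we transfer paths from $H^2$ to the group, as in the Milnor--\v{S}varc lemma.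

\begin{proposition}\label{prop:cocompact}
If $G_C$ is discrete and cocompact, then $C$ contains a finite subset that is central for 2-partitions.
\end{proposition}

\begin{proof}
Put $G=G_C$ and fix $a\in C$; the set $C$ is nonempty because the trivial group is not cocompact. By cocompactness there is $\lambda>0$ such that every point of $H^2$ is within distance $\lambda$ of $Ga$. The set $T=\{t\in G:d(a,ta)\le2\lambda+1\}$ is finite.

\emph{Chains.} Let $g,g'\in G$, and let $\gamma$ be a path from $ga$ to $g'a$. Choose points $x_0=ga,x_1,\dots,x_k=g'a$ on $\gamma$ with $d(x_i,x_{i+1})\le1$ and elements $g_0=g,g_1,\dots,g_k=g'$ with $d(x_i,g_ia)\le\lambda$. Then $d(g_ia,g_{i+1}a)\le2\lambda+1$, that is, $g_i^{-1}g_{i+1}\in T$. With $g=1$ this shows that $T$ generates $G$. Write each $t\in T$ as a word in the $f_c$, $c\in C$. Let $\ell$ be the largest length of these words, and let $F\subset C$ be the finite set consisting of $a$ and the centers that occur. Then $G_F=G$.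

\emph{$F$ is central.} Suppose that $\chi$ is alternating for $F$, and define $\varepsilon$ and $Y$ for $F$. By proper discontinuity, $A=\{g\in G:g^{-1}a\in\bigcup_{c\in F}E_c(\chi)\}$ is finite. So is the set $A'$ of all $g$ such that $gu\in A$ for some product $u$ of at most $\ell$ half-turns $f_c$, $c\in F$, the empty product included. If $g\notin A'$ and $t\in T$, apply \eqref{eq:Yright} once for each letter of $t$ to get $Y(gt)=Y(g)$. Choose $R$ with $d(a,ga)\le R$ for all $g\in A'$, and let $O=\{x:d(a,x)>R+\lambda\}$, a path-connected set, as polar coordinates about $a$ show. If $ga,g'a\in O$, build a chain along a path in $O$. Then $d(a,g_ia)>R$, so $g_i\notin A'$ and $Y(g_{i+1})=Y(g_i)$ for all $i$. Hence $Y$ is constant on $\{g:ga\in O\}$. This set is nonempty, because $Ga$ comes within $\lambda$ of every point, and it is invariant under $g\mapsto f_ag$, because $d(a,f_aga)=d(a,ga)$. This contradicts \eqref{eq:Yleft}.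
\end{proof}

\begin{remark}\label{rem:euclid}
The proof uses only proper discontinuity, cocompactness and the connectedness of the complement of a disc, so it works in the Euclidean plane. There the half-turns about non-collinear points $0,a,c$ generate the group of maps $x\mapsto\pm x+\mu$ with $\mu\in2\mathbb Za+2\mathbb Zc$, which is always discrete and cocompact. This proves fact (i) and shows why the Euclidean statement has no exceptions.
\end{remark}

\section{Non-discrete groups}\label{sec:dense}

If $G_C$ is not discrete, an orbit has infinitely many points in a bounded set and the argument above gives nothing. Instead we look for elements all of whose powers are controlled by one error set. A rotation $w$ about $z$ is such an element: if $E_w$ lies in a disc about $z$, then the $w$-orbit of a point outside the disc never enters it. Two odd rotations of infinite order already give a contradiction.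

\begin{lemma}\label{lem:rot}
Let $w_1,w_2$ be rotations of infinite order about distinct points $z_1,z_2$. There is no coloring $\chi$ such that both sets $\{x:\chi(w_ix)=\chi(x)\}$, $i=1,2$, are bounded.
\end{lemma}

\begin{proof}
Suppose there is one, and choose $R$ so that $\chi(w_ix)=\chi(x)+1$ whenever $d(x,z_i)>R$. Since $w_i$ preserves the distance to $z_i$, induction gives
\begin{equation}\label{eq:powers}
\chi(w_i^nx)=\chi(x)+n\qquad\text{for all } n\ge0 \text{ and all } x \text{ with } d(x,z_i)>R .
\end{equation}
Let $\ell_0$ be the line $z_1z_2$ and $\sigma_0$ the reflection in it. A point $y'$ off $\ell_0$ and its mirror image $\sigma_0y'$ are the two intersection points of a circle about $z_1$ and a circle about $z_2$. We shall find $y'$ far from $z_1,z_2$ such that an odd power of $w_2$ carries $y'$ to $\sigma_0y'$ and an even power of $w_1$ carries it back.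

Choose $y\notin\ell_0$ with $d(y,z_1),d(y,z_2)>R$, and let $\ell_1=z_1y$, $\ell_2=z_2y$, two distinct lines crossing at $y$. Every rotation about $z_1$ is $\sigma_\ell\sigma_0$ for a unique line $\ell\ni z_1$, the rotation angle being twice the angle from $\ell_0$ to $\ell$, and every rotation about $z_2$ is $\sigma_0\sigma_\ell$ for a unique line $\ell\ni z_2$, the rotation angle being twice the angle from $\ell$ to $\ell_0$. Let $\varphi_i$ be the angle of $w_i$. As $w_i$ has infinite order, $\varphi_i/\pi$ is irrational, so the nonnegative multiples of $2\varphi_i$ are dense modulo $2\pi$. Hence $\{n\varphi_1:n\ge0\text{ even}\}$ and $\{m\varphi_2:m\ge0\text{ odd}\}$ are dense modulo $2\pi$, and there are an even $n$, an odd $m$, and lines $\ell_1'\ni z_1$, $\ell_2'\ni z_2$ as close as we like to $\ell_1,\ell_2$ with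
\[
w_1^n=\sigma_{\ell_1'}\sigma_0,\qquad w_2^m=\sigma_0\sigma_{\ell_2'} .
\]
In the Klein model lines are chords of a disc, so $\ell_1'$ and $\ell_2'$ cross at a point $y'$ close to $y$, and we may assume $d(y',z_1),d(y',z_2)>R$. Now $w_2^my'=\sigma_0y'$ and $w_1^n\sigma_0y'=\sigma_{\ell_1'}y'=y'$. Also $d(\sigma_0y',z_1)=d(y',z_1)>R$. By \eqref{eq:powers}, $\chi(\sigma_0y')=\chi(y')+m$ and $\chi(y')=\chi(\sigma_0y')+n$. So $m+n$ is even, a contradiction.
\end{proof}

It remains to find an odd rotation of infinite order in $G_C$. The first step is that non-discrete means dense.

\begin{lemma}\label{lem:dense}
If $C$ is not collinear and $G_C$ is not discrete, then $G_C$ is dense in $\mathrm{Isom}^+$.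
\end{lemma}

\begin{proof}
The closure $\overline G$ of $G=G_C$ is a closed subgroup of a Lie group, hence a Lie subgroup, and its Lie algebra $\mathfrak h\subset\mathfrak{sl}_2(\mathbb R)$ is nonzero because $\overline G$ is not discrete. The subspace $\mathfrak h$ is invariant under conjugation by (the matrices of) the elements of $G$. Suppose $\mathfrak h\ne\mathfrak{sl}_2(\mathbb R)$. Then $\mathfrak h$ or its $B$-orthogonal complement is an invariant one-dimensional subspace $\mathbb RX$. For $g\in G$ we have $gXg^{-1}=\mu X$ with $\mu\neq0$, so $g$ normalizes the one-parameter group $\{\exp(tX)\}$ and preserves the set $P\subset H^2\cup\partial H^2$ of its common fixed points. According as $\det X$ is positive, zero or negative, $X$ is conjugate to a multiple of $e_1$, of $\frac12(e_3-e_1)$ or of $e_2$, for which $P$ is $\{i\}$, $\{\infty\}$ or $\{0,\infty\}$. If $P=\{p\}\subset H^2$, every $f_c$ fixes $p$, so $C\subset\{p\}$. A single ideal point is impossible, since half-turns fix no ideal point. If $P=\{\xi,\eta\}$, every $f_c$ must exchange $\xi$ and $\eta$, and $C$ lies on the line $\xi\eta$ by \eqref{eq:swap}. Each case contradicts non-collinearity. So $\mathfrak h=\mathfrak{sl}_2(\mathbb R)$, and $\overline G$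 is an open subgroup of the connected group $\mathrm{Isom}^+$, hence all of it.
\end{proof}

Non-collinearity is needed here. Three points of a line with coordinates $0,1,\sqrt2$ generate a group that contains the translations by $2$ and $2\sqrt2$ along the line; it is not discrete, it preserves the line, and the three points are not central by Lemma~\ref{lem:line}.

A dense group contains many rotations, but density alone does not tell us that one of them has infinite order. In a finitely generated group the finite orders are bounded, by \emph{Selberg's lemma}: a finitely generated linear group over a field of characteristic $0$ has a torsion-free subgroup of finite index. So we need a finitely generated dense subgroup of $G_C$. We get it from three half-turns about nearby points, which cannot generate a discrete group when the angle in Lemma~\ref{lem:angle} is slightly less than $\pi$.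

\begin{lemma}\label{lem:small}
Let $pqr$ be a nondegenerate triangle with sides shorter than $0.8$ and angle sum $\theta\in(0.8\pi,\pi)$, and let $a,b,c$ be the midpoints of $rp,qr,pq$. Then $G'=\langle f_a,f_b,f_c\rangle$ is dense in $\mathrm{Isom}^+$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:angle} and~\ref{lem:dense} it suffices to show that $G'$ is not discrete. Suppose it is. The rotation $f_af_bf_c$ about $p$ has finite order, so $\theta=2\pi k/n$ in lowest terms with $\frac25<\frac kn<\frac12$, that is, $2n<5k$ and $2k<n$. For $k=1$ this asks for $2<n<2.5$ and for $k=2$ it asks for $4<n<5$, so $k\ge3$ and $n\ge7$. A power $\rho$ of $f_af_bf_c$ is the rotation about $p$ by $2\pi/n$. The orbit $G'p$ is locally finite and contains $q=f_cp\ne p$, so it has a point $y\neq p$ closest to $p$, and $\delta=d(p,y)<0.8$. Since $G'$ acts transitively on the orbit, any two distinct points of the orbit are at distance at least $\delta$. The points $y$ and $\rho y$ are distinct points of the orbit. Bisecting the angle at $p$ of the isosceles triangle $p,y,\rho y$ gives a right triangle with hypotenuse $\delta$, so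
\[
\sinh\frac{d(y,\rho y)}2=\sinh\delta\,\sin\frac\pi n=2\cosh\frac\delta2\,\sin\frac\pi n\,\sinh\frac\delta2\le2\cosh(0.4)\sin\frac\pi7\,\sinh\frac\delta2 .
\]
Since $(2j)!\ge2^j$, we have $\cosh0.4\le\sum_j0.08^{\,j}=1/0.92<1.1$, and $\sin\frac\pi7<\frac\pi7<0.45$. The factor is therefore less than $2\cdot1.1\cdot0.45<1$, so $d(y,\rho y)<\delta$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:nondiscrete}
If $C$ is not collinear and $G_C$ is not discrete, then $C$ is central for 2-partitions and contains a finite central subset.
\end{proposition}

\begin{proof}
Put $G=G_C$. By Lemma~\ref{lem:dense}, $G$ is dense, and $\mathrm{Isom}^+$ is transitive, so $\widehat C=GC$ is dense in $H^2$. For $c'=gc\in\widehat C$ the half-turn $f_{c'}=gf_cg^{-1}$ lies in $G$.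

\emph{Step 1: a dense subgroup with three generators.} Let $p_0q_0r_0$ be a nondegenerate triangle with sides shorter than $0.8$ and area less than $0.2\pi$, so that its angle sum exceeds $0.8\pi$, and let $a_0,b_0,c_0$ be the midpoints of $r_0p_0,q_0r_0,p_0q_0$. By Lemma~\ref{lem:angle}, $f_{a_0}f_{b_0}f_{c_0}$ is elliptic with fixed point $p_0$. Take $a',b',c'\in\widehat C$ close to $a_0,b_0,c_0$. Then $f_{a'}f_{b'}f_{c'}$ is close to $f_{a_0}f_{b_0}f_{c_0}$, hence elliptic with fixed point $p'$ close to $p_0$. The points $q'=f_{c'}p'$ and $r'=f_{b'}q'$ are close to $q_0$ and $r_0$, and $f_{a'}r'=p'$. So $a',b',c'$ are the midpoints of the sides $r'p',q'r',p'q'$ of a triangle which, the conditions being open, satisfies the hypotheses of Lemma~\ref{lem:small}. Thus $G'=\langle f_{a'},f_{b'},f_{c'}\rangle\subset G$ is dense.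

\emph{Step 2: odd elements of $G'$ are dense.} Suppose that $\chi$ is alternating for $C$, and take $\varepsilon$ and the sets $E_g$ from Lemma~\ref{lem:parity}. The element $f=f_{a'}$ is odd, being conjugate in $G$ to some $f_c$ with $c\in C$. Let $K=G'\cap\ker\varepsilon$, so that $G'=K\cup fK$ and $\mathrm{Isom}^+=\overline K\cup f\overline K$. If $f\notin\overline K$, these are two disjoint closed cosets of the subgroup $\overline K$ covering a connected space, which is impossible. So $f\overline K=\overline K=\mathrm{Isom}^+$, and the set $fK$ of odd elements of $G'$ is dense.

\emph{Step 3: an odd rotation of infinite order.} The group $PSL_2(\mathbb R)$ acts faithfully on $\mathfrak{sl}_2(\mathbb R)$ by conjugation, so $G'$ is linear, and by Selberg's lemma it has a torsion-free subgroup $H$ of finite index $N$. If $g\in G'$ has finite order, two of the $N+1$ cosets $H,gH,\dots,g^NH$ coincide, so $g^j\in H$ for some $1\le j\le N$; then $g^j=1$, and the order of $g$ is at most $N$. The set of $g\in\mathrm{Isom}^+$ with $|\operatorname{tr}g|<2$ and $|\operatorname{tr}g|\ne2|\cos(\pi k/n)|$ for all integers $k$ and $1\le n\le N$ is open and nonempty, and it consists of rotations whose order is not at most $N$.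 By Step 2 it contains an odd element $w_1\in G'$, which is a rotation of infinite order about some point $z_1$. At most one of $a',b',c'$ equals $z_1$, so there is $h\in G'$ with $hz_1\ne z_1$. Then $w_2=hw_1h^{-1}$ is an odd rotation of infinite order about $hz_1$, and $\chi(w_ix)=\chi(x)+1$ outside the bounded set $E_{w_i}$. This contradicts Lemma~\ref{lem:rot}. Hence $C$ is central.

\emph{A finite central subset.} Each of $f_{a'},f_{b'},f_{c'}$ is a finite word in the $f_c$, $c\in C$. Let $F\subset C$ consist of the centers that occur and three non-collinear points of $C$. Then $G_F\supset G'$ is not discrete, and $F$ is central by what was just proved.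
\end{proof}

\section{Discrete groups with non-compact quotient}\label{sec:tree}

One case is left. We show that a discrete group generated by half-turns with non-compact quotient is a free product as in Proposition~\ref{prop:free}. The tool is the following consequence of Bass--Serre theory \cite[Ch.~I, \S5]{Serre}: \emph{if a group $G$ acts on a tree without inversions (no element exchanges the two ends of an edge) and all edge stabilizers are trivial, then there are a free subgroup $\Phi$ and a set $V_0$ of representatives of the vertex orbits such that $G$ is the free product of $\Phi$ and the stabilizers $G_v$, $v\in V_0$.}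

So we need an invariant tree. We triangulate $H^2$ invariantly and delete one edge of each triangle, in such a way that from every triangle one can walk to infinity through deleted edges. Then no cycle survives, since the triangles inside it could not escape. If moreover only finitely many triangles escape through any given one, what remains is still connected. To be invariant, the choice has to be made in the quotient, and the combinatorial core is a lemma on graphs. A \emph{ray} is an infinite path $\tau_0,\tau_1,\dots$ with distinct vertices; by K\"onig's lemma, an infinite connected graph with finite degrees has a ray starting at any given vertex.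

\begin{lemma}\label{lem:next}
Let $K$ be an infinite connected graph with finite degrees and no loops (multiple edges are allowed). One can choose for each vertex $\tau$ an edge $e(\tau)$ at $\tau$, with other end $\nu(\tau)$, so that for every $\tau$ the vertices $\tau,\nu(\tau),\nu^2(\tau),\dots$ are distinct and $\tau$ has only finitely many \emph{ancestors}, that is, vertices $\tau'$ with $\nu^k(\tau')=\tau$ for some $k\ge1$.
\end{lemma}

\begin{proof}
One ray, with all vertices directed toward it, would give distinct iterates, but an infinite part of $K$ might drain through a single vertex. We therefore choose enough rays to leave only finite pieces. The graph $K$ is countable; list its vertices as $\tau_1,\tau_2,\dots$ and put $U_0=\emptyset$. At step $i$, if $\tau_i\notin U_{i-1}$ and the component of $\tau_i$ in $K\setminus U_{i-1}$ (delete the vertices of $U_{i-1}$) is infinite, choose a ray from $\tau_i$ in this component and let $U_i$ be the union of $U_{i-1}$ and its vertices. Otherwise put $U_i=U_{i-1}$. Then $U=\bigcup_iU_i$ is a union of disjoint rays, nonempty because a ray is chosen at step 1. Every component of $K\setminus U$ is finite: if $\tau_i\notin U$, then its component in $K\setminus U_{i-1}$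 was already finite.

On each chosen ray let $e(\tau)$ be the edge of the ray leading to the next vertex. Let $Q$ be a component of $K\setminus U$. Since $K$ is connected and $U\ne\emptyset$, some vertex $\tau_Q\in Q$ is joined by an edge to a vertex $u_Q\in U$; let $e(\tau_Q)$ be this edge. Choose a spanning tree of $Q$, and for $\tau\in Q\setminus\{\tau_Q\}$ let $e(\tau)$ be the first edge of the tree path from $\tau$ to $\tau_Q$. Iterating $\nu$ from any vertex, one reaches a ray without repetition and then follows it. The ancestors of a vertex of $Q$ lie in $Q$. The ancestors of a vertex $\tau$ of a ray are the earlier vertices of that ray and the vertices of those $Q$ for which $u_Q$ is $\tau$ or an earlier vertex of the ray. Since degrees are finite, there are finitely many such $Q$, and each is finite.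
\end{proof}

\begin{proposition}\label{prop:tree}
Let $G=G_C$ be discrete with $H^2/G$ non-compact. Then $G$ is the free product of subgroups $\langle f_v\rangle$, $v\in V$, for some $V\subset H^2$. Consequently every elliptic element of $G$ is a half-turn, and there is a Borel coloring $\chi$ with $E_c(\chi)$ finite for all $c\in C$.
\end{proposition}

\begin{proof}
\emph{(a) An invariant triangulation.} By Zorn's lemma there is a maximal family of $G$-orbits at pairwise distance at least $1$. Let $Y$ be their union. Every point $x$ is at distance less than $1$ from $Y$, for otherwise $Gx$ could be added. The set $Y$ is locally finite: a bounded set is covered by finitely many discs of diameter less than $1$, each of which meets at most one orbit of the family, and orbits are locally finite. For $y\in Y$ consider the Voronoi cell $V_y=\{x:d(x,y)\le d(x,y')\text{ for all }y'\in Y\}$. It is an intersection of closed half-planes bounded by the perpendicular bisectors $\beta(y,y')$, it lies in the unit disc about $y$, and only finitely many of the bisectors meet any bounded set. So $V_y$ is a compact convex polygon with $y$ in its interior. The cells cover $H^2$, have disjoint interiors, form a locally finite family, and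 are permuted by $G$. Each edge of $V_y$ has the form $V_y\cap\beta(y,y')=V_y\cap V_{y'}=V_{y'}\cap\beta(y,y')$, so it is also an edge of $V_{y'}$, and these two cells fill a neighborhood of each interior point of the edge.

Let $\mathcal K$ be the barycentric subdivision. Its triangles are $(y,m,v)$, where $y\in Y$, $m$ is the midpoint of an edge of $V_y$, and $v$ is an endpoint of that edge. It is a locally finite $G$-invariant triangulation of $H^2$ whose vertices have three types $y,m,v$, preserved by $G$, and each triangle has one vertex of each type. This has three consequences.
\begin{itemize}
\item An element of $G$ that preserves an edge or a triangle fixes its vertices, hence is the identity. So edges and triangles have trivial stabilizers and there are no inversions.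
\item The three edges of a triangle have different pairs of types, so they lie in different $G$-orbits.
\item Two triangles with a common edge lie on opposite sides of it and their third vertices have the same type, so the orderings $(y,m,v)$ of their vertices have opposite orientations. Since $G$ preserves orientation, the two triangles lie in different $G$-orbits.
\end{itemize}

\emph{(b) The quotient of the dual graph.} Let $K$ be the graph whose vertices are the $G$-orbits of triangles and whose edges are the $G$-orbits of edges of $\mathcal K$, an edge joining the orbits of its two adjacent triangles. By (a), $K$ has no loops, and the edges of $K$ at the orbit of a triangle $T$ are the orbits of the three edges of $T$. The graph $K$ is connected, because any two triangles are joined by a path in $H^2$ that avoids the vertices of $\mathcal K$. It is infinite, because finitely many triangles meeting all orbits would make $G$ cocompact. This is the only place where non-compactness is used, and it cannot be spared: on a finite graph the iterates of $\nu$ must repeat. Choose $e$ and $\nu$ as in Lemma~\ref{lem:next}.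

\emph{(c) The tree.} For a triangle $T$ in the orbit $\tau$, let $e(T)$ be the unique edge of $T$ in the orbit $e(\tau)$, and let $\nu(T)$ be the other triangle at $e(T)$; it lies in the orbit $\nu(\tau)$. Both maps commute with $G$. The triangles $T,\nu(T),\nu^2(T),\dots$ are distinct because their orbits are. The group $G$ acts freely and transitively on each orbit of triangles, so the equivariant map $\nu$ from an orbit $\tau'$ to the orbit $\nu(\tau')$ is a bijection. Hence $T$ has exactly one ancestor in each ancestor of its orbit, and so finitely many in all. Let $\Gamma$ be the graph formed by all vertices of $\mathcal K$ and all edges not of the form $e(T)$. It is $G$-invariant.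

\emph{$\Gamma$ has no cycle.} A simple cycle in $\Gamma$ is a Jordan curve made of edges of $\mathcal K$. Each open triangle lies inside or outside it, and the inside, being open, bounded and nonempty, contains at least one and only finitely many open triangles. If $T$ is inside, so is $\nu(T)$, because the interior of $e(T)$ does not meet the curve. So infinitely many triangles are inside, a contradiction.

\emph{$\Gamma$ is connected.} The 1-skeleton of $\mathcal K$ is connected, so it suffices to join the endpoints of each deleted edge $e(T)$ in $\Gamma$. We use induction on the number of ancestors of $T$. Let $e'$ be one of the other two edges of $T$. Either $e'$ belongs to $\Gamma$, or $e'=e(T')$ for a triangle $T'$. In the second case $T'\ne T$, so $T'$ is the other triangle at $e'$ and $\nu(T')=T$. Every ancestor of $T'$ is an ancestor of $T$, while $T'$ is an ancestor of $T$ and not of itself. So $T'$ has fewer ancestors, and the endpoints of $e'$ are joined in $\Gamma$ by induction. Going around the other two edges of $T$, we join the endpoints of $e(T)$.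

\emph{(d) The structure of $G$.} The group $G$ acts on the tree $\Gamma$ without inversions and with trivial edge stabilizers, so it is the free product of a free group $\Phi$ and the finite cyclic groups $G_v$, $v\in V_0$. Only now do we use that $G$ is generated by half-turns. Each factor of a free product is a quotient of it (send the other factors to $1$), so each factor is generated by elements of order at most $2$. A free group is torsion-free, so $\Phi=1$. A cyclic group has at most one element of order 2, so $|G_v|\le2$. If $|G_v|=2$, then $G_v=\langle f_v\rangle$. Thus $G$ is the free product of the groups $\langle f_v\rangle$ over $V=\{v\in V_0:|G_v|=2\}$, and Proposition~\ref{prop:free} gives the remaining claims.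
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (1)$\Rightarrow$(2) is trivial. If (3) holds, then $C$ contains a finite set that is central for 2-partitions, by Proposition~\ref{prop:nondiscrete} or Proposition~\ref{prop:cocompact}, so (1) holds. Suppose that (3) fails. If $C$ is collinear, (2) fails by Lemma~\ref{lem:line}. Otherwise $G_C$ is discrete and not cocompact, and Proposition~\ref{prop:tree} with Lemma~\ref{lem:alt} gives a Borel coloring in which all monochromatic sets symmetric with respect to a point of $C$ are finite, so (2) fails. This proves the equivalence and both additional statements. Finally, a dense subgroup is not discrete, and the converse for non-collinear $C$ is Lemma~\ref{lem:dense}.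
\end{proof}

\section{Triples}\label{sec:triples}

For a general set $C$ it may be hard to decide into which case $G_C$ falls. For three points a single element decides, namely $f_af_bf_c$. Following a fixed point of it through the three half-turns produces three points that the half-turns exchange in pairs. A fixed point in $H^2$ yields an ordinary triangle and an ideal fixed point yields an ideal one.

\begin{proof}[Proof of Theorem~\ref{thm:triple}]
Put $C=\{a,b,c\}$ and $g=f_af_bf_c$.

(3)$\Rightarrow$(2). Let $gp=p$, and put $q=f_cp$, $r=f_bq$. Then $f_ar=p$, so $c,b,a$ are the midpoints of $[p,q],[q,r],[r,p]$. A line containing $p,q,r$ would contain $a,b,c$, so the triangle $pqr$ is nondegenerate.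

(2)$\Rightarrow$(3) and (2)$\Rightarrow$(1). The triangle is nondegenerate because $a,b,c$ are not collinear. Name its vertices so that $a,b,c$ are the midpoints of $rp,qr,pq$. By Lemma~\ref{lem:angle}, $g$ is a rotation about $p$ by $\pm\theta$ with $\theta\in(0,\pi)$, which gives (3). It is an elliptic element of $G_C$ that is not a half-turn, so by Proposition~\ref{prop:tree} the group $G_C$ is non-discrete or cocompact, and $C$ is central by Theorem~\ref{thm:class}.

If (3) fails, then (1) fails. In this case $g$ fixes an ideal point $\xi$. Put $\eta=f_c\xi$ and $\zeta=f_b\eta$, so that $f_a\zeta=\xi$. Half-turns fix no ideal point, so $\xi\ne\eta$, $\eta\ne\zeta$, $\zeta\ne\xi$. By \eqref{eq:swap} the points $c,b,a$ lie on the lines $\xi\eta$, $\eta\zeta$, $\zeta\xi$, the three sides of an ideal triangle. By Theorem~\ref{thm:ideal}, $C$ is not central even for Borel 2-partitions. So (1), (2), (3) are equivalent, and the last two sentences of the theorem follow.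

(3)$\Leftrightarrow$(5). The element $g$ is represented by $M=X_aX_bX_c$. It is not the identity: otherwise $f_af_b=f_c$, so $f_af_bc=c$ and $f_ac=f_bc$, and then $a$ and $b$ are both the midpoint of $[c,f_ac]$, although $a\ne b$. Hence (3) holds if and only if $|\operatorname{tr}M|<2$. To compute the trace, consider the trilinear form $t(X,Y,Z)=\operatorname{tr}(XYZ)$ on $\mathfrak{sl}_2(\mathbb R)$. By Cayley--Hamilton $X^2=-\det X\cdot I$, so $t(X,X,Z)=-\det X\operatorname{tr}Z=0$, and by cyclic invariance of the trace $t$ vanishes whenever two arguments agree. If $P$ is the matrix of coordinates of $X,Y,Z$ in the basis \eqref{eq:basis}, then $t(X,Y,Z)=\det P\cdot\operatorname{tr}(e_1e_2e_3)=\det P\cdot\operatorname{tr}(e_3^2)=2\det P$, while the Gram determinant of $X,Y,Z$ with respect to $B$ is $(\det P)^2\det\operatorname{diag}(1,-1,-1)=(\det P)^2$. With \eqref{eq:Bcosh} this gives $(\operatorname{tr}M)^2=4D$, where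
\[
D=\det\begin{pmatrix}1&z&y\\z&1&x\\y&x&1\end{pmatrix}=1+2xyz-x^2-y^2-z^2 .
\]
So (3) is equivalent to $D<1$, which is (5).

(5)$\Leftrightarrow$(4). Expanding shows $D=(y^2-1)(z^2-1)-(yz-x)^2$. Let $A$ be the angle of the triangle $abc$ at $a$. The law of cosines gives $yz-x=\sinh d(a,c)\sinh d(a,b)\cos A$, so $D=\sinh^2d(a,b)\,\sinh^2d(a,c)\,\sin^2A$. Dropping the perpendicular from $c$ to the line $ab$ gives $\sinh h=\sinh d(a,c)\sin A$; when $A$ is obtuse the right triangle has angle $\pi-A$ at $a$, with the same sine, and when $A=\pi/2$ we have $h=d(a,c)$. Hence $D=(\sinh d(a,b)\sinh h)^2$, and $D<1$ is (4).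
\end{proof}

\begin{remark}
When $a,b,c$ are the midpoints of the sides of a triangle with angle sum $\theta$, comparing $|\operatorname{tr}M|=2\sqrt D$ with $|\operatorname{tr}M|=2\cos(\theta/2)$ gives $\sinh d(a,b)\sinh h=\cos(\theta/2)$. The critical value $1$ in (4) corresponds to $\theta\to0$, the angle sum of an ideal triangle.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
Condition (5) is symmetric, so we may label the three points so that $1\le y,z\le x<\frac32$. Using $y^2+z^2\ge2yz$, then $yz\le x^2$ and $x\ge1$, we get
\[
x^2+y^2+z^2-2xyz\ge x^2-2yz(x-1)\ge x^2-2x^2(x-1)=x^2(3-2x)>0 .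
\]
So the triple is central, and so is $C$. For $x=y=z=\frac32$ both sides of (5) equal $\frac{27}4$, so (5) fails.
\end{proof}

The extremal triple is the one of Example~\ref{ex:farey}. The distance formula gives $\cosh d=\frac32$ for each pair among $i$, $1+i$, $\frac{1+i}2$, and $X_aX_bX_c=\begin{pmatrix}1&0\\-3&1\end{pmatrix}$ has trace $2$. Its fixed point is $\xi=0$, and the proof above recovers the vertices $\eta=f_c(0)=1$ and $\zeta=f_b(1)=\infty$.

\section{Minimal central sets}\label{sec:minimal}

Subgroups of discrete groups are discrete. So if $G_C$ is discrete, a subset $C'\subset C$ can be central only if $G_{C'}$ is cocompact. To make $C$ minimal we want a cocompact group whose quotient has too much area to be generated by fewer half-turns. We recall the two textbook facts that are needed.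

\emph{Poincar\'e's theorem.} If $\Pi$ is a compact convex polygon all of whose angles have the form $\pi/k$ with $k$ an integer, then the reflections in its sides generate a discrete group $\mathcal R$, and the polygons $g\Pi$, $g\in\mathcal R$, cover $H^2$ and have pairwise disjoint interiors.

\emph{Cocompact discrete groups.} Let $G'\subset\mathrm{Isom}^+$ be discrete and cocompact. Then $H^2/G'$ is a closed orientable surface of some genus $\gamma$, and there are finitely many orbits of points with nontrivial stabilizer (cone points), with stabilizers of orders $n_1,\dots,n_s$. The group has the presentation with generators $\alpha_1,\beta_1,\dots,\alpha_\gamma,\beta_\gamma,y_1,\dots,y_s$ and relations $y_j^{n_j}=1$, $\prod_i[\alpha_i,\beta_i]\prod_jy_j=1$. By the Gauss--Bonnet formula a fundamental domain has area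
\[
\operatorname{area}(H^2/G')=2\pi\Big(2\gamma-2+\sum_{j=1}^s\big(1-\tfrac1{n_j}\big)\Big),
\]
and if $G'\subset G$ with $G$ discrete, then $\operatorname{area}(H^2/G')=[G:G']\operatorname{area}(H^2/G)$.

\begin{proof}[Proof of Theorem~\ref{thm:minimal}]
For $m=3$ take any central triple, which exists by Corollary~\ref{cor:sharp}; its proper subsets are collinear, and Lemma~\ref{lem:line} applies.

Let $m\ge4$ and $n=m+1\ge5$. The angle of a regular $n$-gon depends continuously on its circumradius, tends to $(n-2)\pi/n>\pi/2$ as the radius tends to $0$, and tends to $0$ as the radius tends to infinity. So there is a right-angled $n$-gon $\Pi$. Let $\sigma_1,\dots,\sigma_n$ be the reflections in its sides in cyclic order, $\mathcal R$ the group they generate, and $G=\mathcal R\cap\mathrm{Isom}^+$, the subgroup of index 2 formed by the words of even length. For $1\le i\le n-1$ the sides $i$ and $i+1$ are perpendicular at a vertex $c_i$, so $\sigma_i\sigma_{i+1}=f_{c_i}$. The group $G$ is generated by the products $\sigma_i\sigma_j$, and $\sigma_i\sigma_j=f_{c_i}f_{c_{i+1}}\cdots f_{c_{j-1}}$ for $1\le i<j\le n$. Hence $G=G_C$ for $C=\{c_1,\dots,c_{n-1}\}$. The last vertex is omitted because its half-turn $\sigma_n\sigma_1$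 already lies in $G_C$. The set $C$ has $m$ points and is not collinear, since it contains three vertices of a convex polygon. The group $G$ is discrete, with compact fundamental domain $\Pi\cup\sigma_1\Pi$. So $C$ is central by Theorem~\ref{thm:class}, and
\[
\operatorname{area}(H^2/G)=2\Big((n-2)\pi-\frac{n\pi}2\Big)=\pi(n-4).
\]
Point stabilizers in $G$ have order at most 2. Indeed, up to conjugation in $\mathcal R$ the point lies in $\Pi$, and its stabilizer in $\mathcal R$ acts freely on the tiles $g\Pi$ that contain it. There are one, two or four such tiles, according as the point is interior, interior to a side, or a vertex. So the stabilizer in $\mathcal R$ is trivial, generated by one reflection, or the group of order 4 generated by the reflections in two perpendicular sides, and its orientation-preserving part has order $1$, $1$ or $2$.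

Suppose that $C'\subsetneq C$ is central for Borel 2-partitions. Then $G'=G_{C'}\subset G$ is discrete, hence cocompact by Theorem~\ref{thm:class}, and all its cone points have order 2. By the presentation, its abelianization is $\mathbb Z^{2\gamma}\oplus(\mathbb Z/2)^s/\langle(1,\dots,1)\rangle$. This group is generated by the images of $|C'|\le n-2$ involutions, so it is finite of order at most $2^{n-2}$. Therefore $\gamma=0$ and $s-1\le n-2$, and
\[
\operatorname{area}(H^2/G')=2\pi\Big(-2+\frac s2\Big)=\pi(s-4)\le\pi(n-5)<\operatorname{area}(H^2/G).
\]
This contradicts $\operatorname{area}(H^2/G')=[G:G']\operatorname{area}(H^2/G)\ge\operatorname{area}(H^2/G)$. For $m\ge4$ the set $C$ is central and contains no central triple.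
\end{proof}

The smallest new case is $m=4$: four vertices of a right-angled pentagon form a central set with $\operatorname{area}(H^2/G)=\pi$, while a cocompact subgroup generated by three of the half-turns would have $s\le4$ and area at most $0$.

\begin{thebibliography}{9}

\bibitem{BDR}
T. Banakh, A. Dudko and D. Repov\v{s}, \emph{Symmetric monochromatic subsets in colorings of the Lobachevsky plane}, arXiv:0804.1335 (2008).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
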